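# Supernilpotent congruences of finite algebras: a decidable characterization

## 1. Three conditions on unary and binary polynomials

**Theorem 1.** Let $\mathbf A$ be a finite algebra with finitely many basic operations and let $\alpha$ be a congruence of $\mathbf A$. Let $T=T(\mathbf A)$ be the finite monoid of unary polynomial operations of $\mathbf A$ under composition, and let $\mathrm{Pol}_2$ be the set of binary polynomial operations. For $u,v\in T$ write $u\sim v$ if there are a term $s$ and tuples $c,c'$ with $c\,\alpha\,c'$ componentwise such that $u(x)=s(c,x)$ and $v(x)=s(c',x)$ for all $x\in A$. For an idempotent $E\in T$ put $G_E=\{b\in ETE:\ b\sim E\}$. Then $\alpha$ is supernilpotent if and only if the following three conditions hold.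

* **(C1)** For every idempotent $E\in T$, every $b\in G_E$ is a unit of the monoid $ETE$ (equivalently, $b$ permutes the set $E(A)$). Then $G_E$ is a finite group with identity $E$, acting faithfully on $E(A)$.
* **(C2)** Every $G_E$ is nilpotent.
* **(C3)** Let $q$ be a prime, $E,E_0\in T$ idempotents, $g\in G_E$ of $q$-power order, $t\in\mathrm{Pol}_2$, $s\in T$, and suppose that $E_0t(E_0x,Es(E_0x))=E_0x$ for all $x$. Then $f_1(x)=E_0t(E_0x,g\,s(E_0x))$ has $q$-power order in $G_{E_0}$.

**Corollary 2.** There is an algorithm, running in time $2^{\mathrm{poly}(L)}$ where $L$ is the input length, which, given a finite algebra $\mathbf A$ in a finite language (by its operation tables) and a congruence $\alpha$ of $\mathbf A$, decides whether $\alpha$ is supernilpotent.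

The question answered by Corollary 2 is stated in Peter Mayr and Agnes Szendrei, "Algebras from Congruences", arXiv:1910.00689 (2019): is it decidable whether a given congruence of a finite algebra is supernilpotent? We read it uniformly, with both $\mathbf A$ and $\alpha$ as input. The difficulty is visible in the definition. Supernilpotence says that *some* higher commutator $[\alpha,\dots,\alpha]$ vanishes, with no bound on the number of entries, and each higher commutator talks about terms of arbitrary size. Theorem 1 replaces this by conditions that involve only polynomials in one or two variables.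

Conditions (C2) and (C3) are read under (C1), which makes the sets $G_E$ groups. Throughout, $r\geq 1$ bounds the arities of the basic operations, nullary operations are allowed, and composition is written as a product: $uv(x)=u(v(x))$.

## 2. Higher commutators, twins and the groups $G_E$

**Textbook facts.** A *polynomial operation* is a term operation in which some variables have been replaced by constants from $A$. An equivalence relation is a congruence as soon as all $u\in T$ preserve it. The congruence generated by a set $R$ of pairs relates $x$ and $y$ exactly when there is a chain $x=z_0,z_1,\dots,z_l=y$ such that each $\{z_i,z_{i+1}\}$ has the form $\{v(a),v(b)\}$ with $v\in T$, $(a,b)\in R$ (Mal'cev chains).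

A finite group is nilpotent iff its lower central series reaches $1$; the $k$-th term is generated by the left-normed commutators $[g_1,\dots,g_k]$. A finite nilpotent group $G$ is the direct product of its Sylow subgroups. So $g\in G$ has a *$p$-part* $g_p$, its component in the Sylow $p$-subgroup $P$. The map $g\mapsto g_p$ is a homomorphism, and $g_p=g^N$ whenever $N\equiv1$ mod $|P|$ and $N\equiv 0$ mod $|G:P|$. Homomorphisms preserve $p$-parts, and quotients of nilpotent groups are nilpotent.

**Definition (centralizing, commutator, supernilpotence).** Let $\alpha_1,\dots,\alpha_n,\beta$ be congruences, $n\ge2$. Then $\alpha_1,\dots,\alpha_{n-1}$ *centralize $\alpha_n$ modulo $\beta$* if the following holds for every term $t$, all tuples $\mathbf a_i\,\alpha_i\,\mathbf b_i$ ($1\le i\le n$) and every tuple $\mathbf c$ of matching arities. Suppose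
$$t(\mathbf x_1,\dots,\mathbf x_{n-1},\mathbf a_n,\mathbf c)\ \beta\ t(\mathbf x_1,\dots,\mathbf x_{n-1},\mathbf b_n,\mathbf c)$$
for all choices of $\mathbf x_i\in\{\mathbf a_i,\mathbf b_i\}$ except the choice $\mathbf x_i=\mathbf b_i$ for all $i$. Then it also holds for that last choice. The *higher commutator* $[\alpha_1,\dots,\alpha_n]$ is the least congruence $\beta$ with this property. The congruence $\alpha$ is *supernilpotent* if $[\alpha,\dots,\alpha]=0_{\mathbf A}$ for some number $k+1\ge2$ of entries, where $0_{\mathbf A}$ is equality.

The least $\beta$ exists because the property passes to intersections and holds for the total relation. In particular $[\alpha,\dots,\alpha]=0_{\mathbf A}$ iff $\alpha,\dots,\alpha$ centralize $\alpha$ modulo $0_{\mathbf A}$.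

The choices "$\mathbf a_i$ or $\mathbf b_i$" are counted by index: there are $2^{n-1}$ of them, and exactly one is excluded. If one excluded tuples by value instead, then $\mathbf a_i=\mathbf b_i$ for $i<n$ and $t=x_n$ would make the hypothesis empty and force $[\alpha_1,\dots,\alpha_n]\ge\alpha_n$. Then only $\alpha=0_{\mathbf A}$ would be supernilpotent, and the question would be trivial.

**Twins.** When $u\sim v$ we call $u,v$ *twins*: they come from one term by $\alpha$-related choices of parameters. The relation is reflexive and symmetric. If $P(y,x)$ is a polynomial and $y\,\alpha\,y'$ componentwise, then $P(y,\cdot)\sim P(y',\cdot)$, since the other constants in $P$ may be kept equal. Twins are compatible with composition: if $u=s(c,\cdot)$, $v=s(c',\cdot)$, $u'=s'(d,\cdot)$, $v'=s'(d',\cdot)$ with $c\,\alpha\,c'$, $d\,\alpha\,d'$, then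
$$uu'=s(c,s'(d,\cdot))\sim s(c',s'(d',\cdot))=vv'.$$
Finally, $u\sim v$ implies $u(x)\,\alpha\,v(x)$ for all $x$.

For example, let $\mathbf A=(\mathbb Z/m,+)$ with $\alpha$ the total relation. The unary polynomials are $x\mapsto kx+c$, and the term fixes $k$ modulo $m$. So $kx+c\sim k'x+c'$ iff $k\equiv k'$, and $G_{\mathrm{id}}$ is the group of translations, isomorphic to $\mathbb Z/m$.

**The groups $G_E$.** If $b,b'\in G_E$ then $bb'\in ETE$ and $bb'\sim EE=E$, so $G_E$ is closed under composition, and $E\in G_E$. The set $E(A)$ is the set of fixed points of $E$. A unit of $ETE$ clearly permutes $E(A)$. Conversely, if $b\in ETE$ permutes $E(A)$, some power $b^N$ ($N\ge1$) is the identity on $E(A)$, so $b^N=b^NE=E$, and $b^{N-1}$ (with $b^0=E$) is an inverse of $b$ in $ETE$. If $b\in G_E$, this inverse is again in $G_E$. So under (C1) each $G_E$ is a group. It acts faithfully on $E(A)$, since $b=bE$ is determined by its values there.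

In (C3) the operation $f_1$ is indeed in $G_{E_0}$: it is in $E_0TE_0$, and $g\sim E$ gives $f_1\sim E_0t(E_0\cdot,Es(E_0\cdot))=E_0$. For $g=E$ the condition is trivial, because $f_1=E_0$.

**Proof of Corollary 2 from Theorem 1.** Everything in (C1)–(C3) can be computed by closing finite sets under the basic operations. The set $T$ is the subalgebra of $\mathbf A^{A}$ generated by the identity and the constants. $\mathrm{Pol}_2$ is the subalgebra of $\mathbf A^{A^2}$ generated by the two projections and the constants. The relation $\sim$ is the subalgebra of $\mathbf A^A\times\mathbf A^A$ generated by $(\mathrm{id},\mathrm{id})$ and the pairs of constants $(a,b)$ with $(a,b)\in\alpha$.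

Let $m=|A|\ge2$ (the case $m=1$ is trivial); then $m\le L$ since the input lists $\alpha$. These sets live in powers of $A$ with exponent at most $m^2$, as $2m\leq m^2$. One round of closing under an operation of arity $\varrho$ involves at most $(m^{m^2})^{\varrho}=(m^{\varrho})^{m^2}\le L^{m^2}$ tuples, because its table has $m^{\varrho}\le L$ entries. There are at most $L$ operations and at most $m^{m^2}$ rounds. Given the tables, (C1) and (C2) concern groups listed as sets of at most $m^m$ permutations, and (C3) is checked over at most $m^{m^2+4m}$ tuples $(E,E_0,g,s,t)$, where $q$ is determined by $g\ne E$. All of this is within $2^{\mathrm{poly}(L)}$. $\square$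

## 3. Supernilpotence as a property of functions on power sets

Let $[K]=\{1,\dots,K\}$, $K\ge1$, and let $\mathcal P(K)$ be its power set.

**Definition.** A function $z:\mathcal P(K)\to A$ is *elementary* if there are $(a,b)\in\alpha$ and $j\in[K]$ with $z(U)=a$ for $j\notin U$ and $z(U)=b$ for $j\in U$. Constants are included ($a=b$). Let $F_K=F_K(\mathbf A,\alpha)$ be the subalgebra of $\mathbf A^{\mathcal P(K)}$ generated by the elementary functions, and $F(\mathbf A,\alpha)=\bigcup_KF_K$.

For instance, if $\mathbf A=(\mathbb Z/m,+)$ and $\alpha$ is total, an elementary function is $a+(b-a)[j\in U]$, where $[\,\cdot\,]$ is $1$ for a true statement and $0$ otherwise. So $F_K$ consists of all functions $c_0+\sum_jc_j[j\in U]$.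

All values of an $f\in F_K$ are $\alpha$-related. The set $F_K$ is closed under the polynomial operations of $\mathbf A$, since constants are elementary. It is closed under complementation $f(U)\mapsto f([K]\setminus U)$. Finally $F(\mathbf A,\alpha)$ is closed under *minors*: if $I_1,\dots,I_m,J\subseteq[K]$ are disjoint and the $I_j$ are nonempty, then
$$W\ \mapsto\ f\Bigl(J\cup\bigcup_{j\in W}I_j\Bigr)\qquad(W\subseteq[m])$$
is in $F_m$. Both maps are homomorphisms on functions, so it is enough to look at elementary functions. Complementation swaps $a$ and $b$. Under a minor, an elementary function in coordinate $i$ becomes elementary in coordinate $j$ if $i\in I_j$, and constant otherwise.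

**(R) Switching rule.** *If $u\sim v$, $j\in[K]$ and $f\in F_K$, then the function with value $v(f(U))$ for $j\in U$ and $u(f(U))$ for $j\notin U$ is in $F_K$.* Indeed, if $u=s(c,\cdot)$, $v=s(c',\cdot)$, this function is $s(z_1,z_2,\dots,f)$, where $z_i$ is elementary in coordinate $j$ with value $c_i$ for $j\notin U$ and $c_i'$ for $j\in U$.

**Definition.** For $n\ge2$ call $f\in F_n$ *failing* if $f(U)=f(U\cup\{n\})$ for all $\emptyset\ne U\subseteq[n-1]$, but $f(\emptyset)\ne f(\{n\})$.

Every $f\in F_n$ is a term applied to elementary functions. Group these by coordinate and read $i\in U$ as "$\mathbf a_i$" and $i\notin U$ as "$\mathbf b_i$"; constants go into $\mathbf c$. Then a failing function is precisely a violation of the centralizing condition for $n$ copies of $\alpha$ modulo $0_{\mathbf A}$, and every violation arises so. Hence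
$$[\alpha,\dots,\alpha]=0_{\mathbf A}\ (n\text{ copies})\iff F_n\text{ has no failing function},\tag{1}$$
and $\alpha$ is not supernilpotent iff every $F_n$, $n\ge2$, has a failing function. Merging coordinates $1,2$ of a failing function in $F_{n+1}$ gives a failing function in $F_n$ ($n\ge2$). So once $F_n$ has no failing function, neither has any $F_{n'}$ with $n'\geq n$.

**The obvious procedure, and where it stops.** Each $F_n$ is finite and computable, so one can search for $n=2,3,\dots$ with no failing function. By (1) this halts exactly when $\alpha$ is supernilpotent. If $\alpha$ is not supernilpotent, it runs forever, and nothing so far bounds the $n$ to be tried. What is missing is a finite certificate of *non*-supernilpotence. The shape of such a certificate is suggested by the simplest failing functions.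

**Definition.** $\delta_k^{x,y}:\mathcal P(k)\to A$ has value $x$ at $\emptyset$ and $y$ everywhere else.

**Lemma 3.** If for infinitely many $k$ there are $x_k\ne y_k$ with $\delta_k^{x_k,y_k}\in F_k$, then there is a fixed pair $x\ne y$ with $\delta_k^{x,y}\in F_k$ for all $k$, and $\alpha$ is not supernilpotent.

*Proof.* There are finitely many pairs, so one pair $x\ne y$ works for infinitely many $k$. Merging coordinates (a minor with $J=\emptyset$ and blocks partitioning $[k]$) turns $\delta^{x,y}_k$ into $\delta^{x,y}_{k'}$ for every $k'\le k$, so this pair works for all $k$. For $n\ge2$ the function $\delta_n^{x,y}$ is failing: it takes the value $y$ at all nonempty sets, and $x\ne y$ at $\emptyset$. Now use (1). $\square$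

## 4. Four small algebras

**Example A (a cyclic group).** For $\mathbf A=(\mathbb Z/6,+)$, $\alpha$ total, $f\in F_2$ has the form $c_0+c_1[1\in U]+c_2[2\in U]$, so $f(\{1,2\})-f(\{1\})=c_2=f(\{2\})-f(\emptyset)$. There is no failing function in $F_2$, and $[\alpha,\alpha]=0$.

**Example B (a semilattice: (C1) fails).** Let $\mathbf A=(\{0,1\},\wedge)$, $\alpha$ total. Then $\mathrm{id}(x)=x\wedge1\sim x\wedge0=0$, so the constant $0$ is in $G_{\mathrm{id}}$ and does not permute $A$. By hand: with $z_j(U)=1$ for $j\notin U$ and $0$ for $j\in U$, the function $z_1\wedge\dots\wedge z_k$ is $\delta_k^{1,0}$. So $\alpha$ is not supernilpotent.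

**Example C (a group acting: (C1) holds, (C2) fails).** Let $G=S_3$ act faithfully on the right on $X=\{1,2,3\}$, let $A=G\sqcup X$, and put $a*b=ab$ if $a\in X$, $b\in G$, and $a*b=a$ otherwise. The product $a*b$ lies in the part ($G$ or $X$) of $a$, so $\alpha$ with classes $G,X$ is a congruence. The leftmost leaf of a unary polynomial $p$ controls it, as induction on $p=p_1*p_2$ shows.

* Leftmost leaf the variable: $p$ is the identity on $G$ and acts on $X$ as an element of $G$. (On inputs from $X$, the factor $p_2$ acts nontrivially only if its leftmost leaf is a constant $h\in G$, and then its value is $h$.)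
* Leftmost leaf a constant in $G$: $p$ is constant.
* Leftmost leaf a constant in $X$: $p$ maps into $X$ and is constant on $X$.

Twins share the kind of leftmost leaf. In the first case the only idempotent is $\mathrm{id}$, and $G_{\mathrm{id}}=\{x\mapsto x*g:g\in G\}\cong S_3$; these are all twins, since $x*1=x$. In the other cases an idempotent $E$ has a one-point image (in the third, $E(A)=E(E(A))\subseteq E(X)$), so $G_E$ is trivial. Thus (C1) holds and (C2) fails. By hand: for a 3-cycle $a$ and a transposition $c$ we have $[a,c]=a^{-1}c^{-1}ac=a^{-2}=a$. Evaluate $(((x*a^{-1})*c^{-1})*a)*c$ with $a^{\pm1}$ replaced by $1$ when $1\notin U$ and $c^{\pm1}$ replaced by $1$ when $2\notin U$. This gives $x$ for $U\ne\{1,2\}$ and $xa\ne x$ for $U=\{1,2\}$. After complementation it is $\delta_2^{xa,x}$.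

**Example D (five elements: (C1), (C2) hold, (C3) fails).** Let $X=\{x_0,x_1,x_2\}$ (indices in $\mathbb Z/3$), $Y=\{y_0,y_1\}$ (indices in $\mathbb Z/2$), $A=X\sqcup Y$, and
$$a*b=a\ \ (b\in X),\qquad x_i*y_j=x_{i+j}\ \ (j\in\{0,1\}),\qquad y_i*y_j=y_{i+j}.$$
Again $a*b$ is in the part of $a$, and $\alpha$ has the classes $X,Y$. Induction on $p=p_1*p_2$ gives the following for unary polynomials $p$.

* Leftmost leaf the variable: $p|_X$ is a translation of $X$, and $p|_Y$ has the form $y_i\mapsto y_{ki+c}$.
* Leftmost leaf in $Y$: $p$ is constant on $X$ with value in $Y$, and $p|_Y$ is $y_i\mapsto y_{ki+c}$.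
* Leftmost leaf in $X$: $p$ maps into $X$ and is constant on $X$.

The kind of leftmost leaf and the slope $k\in\mathbb Z/2$ depend only on the term and on the parts in which the parameters lie, so twins agree in both. Let $E$ be idempotent and $b\in G_E$. In the first case $E|_X$ is the identity and $b$ translates $X$. If $k=1$, then $E|_Y$ is the identity and $b$ translates $Y$; if $k=0$, then $E(A)\cap Y$ is one point, fixed by $b=EbE$. In the second case, with $k=1$, we have $E(A)=Y$ and $b$ translates $Y$; with $k=0$, $E(A)=E(E(A))\subseteq E(Y)$ is one point. In the third case $E(A)\subseteq E(X)$ is one point. So (C1) holds, and all $G_E$ are abelian.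

But (C3) fails for $q=2$. Take $E(x)=y_0*x$ with $E(A)=Y$, $g(x)=y_1*x$, so $g\in G_E$, $g\neq E$, $g^2=E$. Take $E_0(x)=x*x$ (the identity on $X$, the value $y_0$ on $Y$), $t(x,y)=x*y$, and $s$ the constant $y_0$. Then $E_0t(E_0x,Es)=E_0(E_0x*y_0)=E_0x$, while $f_1(x)=E_0(E_0x*y_1)$ maps $x_i\mapsto x_{i+1}$ and has order $3$.

By hand for $k=2$: write $a=[1\in U]$, $b=[2\in U]$, and let $a\oplus b\in\{0,1\}$ be the sum mod $2$. Acting on $x_0$ by suitable elements $y_a$, $y_b$, $y_{a\oplus b}=y_a*y_b$ yields $x_i$ with
$$i=2a+2b+(a\oplus b)\equiv ab\pmod 3.$$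
So parity information, pushed into $\mathbb Z/3$, produces the "AND" of two coordinates. This is the mechanism behind (C3).

## 5. A violation of (C1), (C2) or (C3) produces $\delta_k$

We show that supernilpotence implies (C1)–(C3). In each step a violation yields some $\delta_k^{x_k,y_k}\in F_k$, $x_k\ne y_k$, for infinitely many $k$; then Lemma 3 applies. The last step uses **Folkman's theorem** (the finite unions theorem; Graham–Rothschild–Spencer, *Ramsey Theory*): for all $c,m$ there is $n$ such that for every $c$-colouring of the nonempty subsets of $[n]$ there are disjoint nonempty $I_1,\dots,I_m\subseteq[n]$ all of whose nonempty unions have the same colour.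

**Step 1: (C1), where a collapsing twin of $E$ acts as a switch.** Let $b\in G_E$ not permute $E(A)$, and let $h=b^N$, $N\ge1$, be idempotent. Then $h\sim E$, $h\in ETE$, and $h\ne E$, since otherwise $b$ would permute $E(A)$. So $h(x)\ne x$ for some $x\in E(A)$ (otherwise $h=hE=E$). Applying (R) repeatedly to the constant $x$, the function
$$U\mapsto\prod_{j=1}^k\bigl(h\text{ if }j\in U,\ E\text{ if }j\notin U\bigr)(x)$$
is in $F_k$. As $hE=Eh=hh=h$, it is $\delta_k^{x,h(x)}$.

**Step 2: (C2), where long commutators are functions supported at $[k]$.** Assume (C1), and let $G=G_E$ be non-nilpotent. For each $k\ge2$ there are $g_1,\dots,g_k\in G$ with $[g_1,\dots,g_k]\ne1$. Write this commutator as a word in the $g_j$, inverses being positive powers. Replace each occurrence of $g_j$ by $g_j$ if $j\in U$ and by $E$ if $j\notin U$, and apply the result to a point $x\in E(A)$ moved by $[g_1,\dots,g_k]$. By (R) this function is in $F_k$. A commutator with a trivial entry is trivial, so the value is $x$ for $U\ne[k]$ and some $y\ne x$ for $U=[k]$. Complementing $U$ gives $\delta_k^{y,x}\in F_k$.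

**Step 3: (C3), where $q$-periodic information in a $p$-group produces an AND.** Assume (C1), (C2) and a violation $q,E,E_0,g,t,s$ of (C3). Let $q^a$ be the order of $g$ and, for $j\in\mathbb Z/q^a$ with $g^0=E$,
$$f_j(x)=E_0t(E_0x,g^js(E_0x)).$$
Then $f_0=E_0$ and $f_j\sim f_0$, so $f_j\in G:=G_{E_0}$. As $f_1$ does not have $q$-power order, some prime $p\ne q$ divides its order. Let $P$ be the Sylow $p$-subgroup of $G$ and $\pi:G\to P$ the projection. Then $\pi(f_0)=1\ne\pi(f_1)$.

*A group of switchable functions.* For $I\subseteq[k]$ and $c\ge0$ let $\gamma_{I,c}(U)=f_{c+|U\cap I|}$, and let $\mathcal G_k\le G^{\mathcal P(k)}$ be the group generated by all $\gamma_{I,c}$. We have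
$$\gamma_{I,c}(U)(x)=E_0t\Bigl(E_0x,\ g^c\prod_{j\in I}\bigl(g\text{ if }j\in U,\ E\text{ if }j\notin U\bigr)\,s(E_0x)\Bigr).$$
So if $h\in F_k$, then $U\mapsto\gamma_{I,c}(U)(h(U))$ is in $F_k$, by (R) and closure under polynomials. Iterating (inverses are positive powers), $U\mapsto\Gamma(U)(h(U))$ is in $F_k$ for all $\Gamma\in\mathcal G_k$. Taking a power with exponent $\equiv1$ mod $|P|$ and $\equiv0$ mod $|G:P|$ shows $\pi\circ\Gamma\in\mathcal G_k$ for $\Gamma\in\mathcal G_k$.

*Passing to $\mathbb F_p$.* Let $P_1=\langle\pi(f_j):j\rangle\ne1$. It is a nontrivial $p$-group, so there is a nonzero homomorphism $\Phi:P_1\to\mathbb F_p$. Put $\psi(j)=\Phi(\pi(f_j))$. Then $\psi(0)=0$, and $\psi\ne0$ because the $\pi(f_j)$ generate $P_1$; so $\psi$ is not constant. The set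
$$V_k=\{\Phi\circ\Gamma:\ \Gamma\in\mathcal G_k,\ \Gamma\text{ is }P_1\text{-valued}\}$$
is an $\mathbb F_p$-space and contains all functions $U\mapsto\psi(c+|U\cap I|)$, namely $\Phi\circ\pi\circ\gamma_{I,c}$.

*A nontrivial character.* On the space of functions $\mathbb Z/q^a\to\overline{\mathbb F}_p$, the shift by $1$ satisfies $X^{q^a}-1=0$, which has distinct roots since $q\ne p$. So the shift is diagonalizable on every shift-invariant subspace. An eigenvector with eigenvalue $\zeta$ is a multiple of the character $\chi(j)=\zeta^j$. Hence shift-invariant subspaces are spanned by the characters they contain. The span of the translates of $\psi$ contains the nonconstant $\psi$, so it contains a nontrivial character $\chi$; let $\zeta=\chi(1)\ne1$. Thus every function $U\mapsto\chi(|U\cap I|)$ is an $\overline{\mathbb F}_p$-combination of elements of $V_k$, and so is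
$$\sum_{I\subseteq[k]}(-1)^{k-|I|}\chi(|U\cap I|)=\prod_{j=1}^k\bigl(\chi([j\in U])-1\bigr)=(\zeta-1)^k\,[U=[k]].\tag{2}$$
So the $\mathbb F_p$-valued function $[U=[k]]$ is an $\overline{\mathbb F}_p$-combination of elements of $V_k$. A linear system over $\mathbb F_p$ that is solvable over an extension field is solvable over $\mathbb F_p$, so $[U=[k]]\in V_k$. Thus some $\Gamma\in\mathcal G_k$ satisfies $\Gamma([k])\ne\Gamma(U)$ for all $U\ne[k]$.

*Making the other values equal.* Put $\Gamma'(W)=\Gamma([k]\setminus W)$. Given $m$, take $k$ large. By Folkman's theorem with colours $\Gamma'(W)\in G$ there are disjoint nonempty $I_1,\dots,I_m\subseteq[k]$ on whose nonempty unions $\Gamma'$ is a constant $h$, and $h\ne h_0:=\Gamma'(\emptyset)$. Choose $x\in E_0(A)$ with $h_0x\ne hx$. The function $W\mapsto\Gamma'(W)(x)$ is in $F_k$, by complementation, and its minor for these blocks is $\delta_m^{h_0x,hx}\in F_m$. As $m$ was arbitrary, Lemma 3 applies. This proves the necessity of (C1)–(C3). $\square$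

## 6. Twin monoids and passage to quotients

The converse will be proved by induction on $|A|$, so the conditions must pass to quotients. It is convenient to work in abstract monoids, because two kinds of quotients of $T$ will occur.

**Definition.** A *twin monoid* $(S,\sim)$ is a finite monoid with a reflexive symmetric relation $\sim$ compatible with multiplication. For an idempotent $E\in S$ put $G_E=\{b\in ESE:b\sim E\}$. Property **(G)**: for all idempotents $E$, every $b\in G_E$ is a unit of $ESE$.

The main example is $S=T(\mathbf A)$ with the twin relation; there (G) is (C1). Fix $\nu\ge2$ such that $w^\nu$ is idempotent for all $w$ in the monoid considered; the same $\nu$ serves all its quotients. Under (G), if $b\in G_E$ then $b^\nu$ is an idempotent unit of $ESE$, so $b^\nu=E$. Hence $G_E$ is a group.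

**Lemma 4 (lifting).** Let $(S,\sim)$ satisfy (G), let $\pi:S\to\bar S$ be a surjective monoid homomorphism, and give $\bar S$ the image relation. For each idempotent $\bar E\in\bar S$ there is an idempotent $E\in S$ with $\pi(E)=\bar E$ such that (i) $w^\nu=E$ for every $w\in ESE$ with $\pi(w)=\bar E$; (ii) $\pi(G_E)=G_{\bar E}$. In particular $\bar S$ satisfies (G).

*Proof.* Idempotent lifts exist: take $w^\nu$ for any lift $w$. Let $E$ be minimal among the idempotent lifts in the order $E'\le E\Leftrightarrow E'=EE'=E'E$. If $w\in ESE$ lifts $\bar E$, then $w^\nu$ is an idempotent lift with $w^\nu\le E$, so $w^\nu=E$. This is (i).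

Clearly $\pi(G_E)\subseteq G_{\bar E}$. Let $\bar b\in G_{\bar E}$, and take $u\sim v$ in $S$ with $\pi(u)=\bar E$, $\pi(v)=\bar b$. Put $b=(EuE)^{\nu-1}(EvE)$. Then $b\in ESE$ and $b\sim(EuE)^\nu=E$ by (i), so $b\in G_E$, and $\pi(b)=\bar E\,\bar b=\bar b$. Finally, $\bar b=\pi(b)$ is a unit of $\bar E\bar S\bar E$ because $b$ is a unit of $ESE$. $\square$

For a congruence $\delta\le\alpha$, the natural map $T(\mathbf A)\to T(\mathbf A/\delta)$ is surjective. The image of $\sim$ is the twin relation of $(\mathbf A/\delta,\alpha/\delta)$, because lifts of $\alpha/\delta$-pairs are $\alpha$-pairs. For the same reason $F_K(\mathbf A/\delta,\alpha/\delta)$ is the image of $F_K(\mathbf A,\alpha)$. Given (C1), let $\Pi(\mathbf A)$ be the set of primes dividing some $|G_E|$.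

**Lemma 5.** If (C1)–(C3) hold for $(\mathbf A,\alpha)$, they hold for $(\mathbf A/\delta,\alpha/\delta)$, and $\Pi(\mathbf A/\delta)\subseteq\Pi(\mathbf A)$.

*Proof.* By Lemma 4, $T(\mathbf A/\delta)$ satisfies (G) and each of its groups $G_{\bar E}$ is an image of some $G_E$. This gives (C1), (C2) and the last claim.

For (C3), let $q,\bar E,\bar E_0,\bar g,\bar t,\bar s$ be as in (C3) for $\mathbf A/\delta$, with resulting operation $\bar f_1$. Choose $E$ over $\bar E$ as in Lemma 4 and $g'\in G_E$ over $\bar g$. Let $q^am$ be the order of $g'$, $q\nmid m$, and $g=g'^{\,\epsilon}$ with $\epsilon\equiv1$ mod $q^a$, $\epsilon\equiv0$ mod $m$. Then $g\in G_E$ has $q$-power order. It still lifts $\bar g$, since the order of $\bar g$ is a power of $q$ dividing $q^am$, hence divides $q^a$.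

Lift $\bar t,\bar s$ arbitrarily to $t,s$, and $\bar E_0$ to $E_0$ as in Lemma 4. Put $\varphi_i(x)=E_0t(E_0x,g^is(E_0x))$ for $i=0,1$, with $g^0=E$. The lifted identity need not hold exactly, but $\varphi_0\in E_0TE_0$ lifts $\bar E_0$, so $\varphi_0^\nu=E_0$. Let $t'(x,y)=\varphi_0^{\nu-1}\bigl(E_0t(E_0x,y)\bigr)$. Then
$$E_0t'(E_0x,Es(E_0x))=\varphi_0^{\nu}(x)=E_0x .$$
By (C3) for $\mathbf A$, the operation $E_0t'(E_0x,gs(E_0x))=\varphi_0^{\nu-1}\varphi_1(x)$ has $q$-power order in $G_{E_0}$. Its image in $T(\mathbf A/\delta)$ is $\bar E_0\bar f_1=\bar f_1$, which therefore has $q$-power order. $\square$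

## 7. $p$-degree and tame families

To prove supernilpotence we must show that failing functions disappear for large $n$. A function like $\delta_m^{x,y}$ has large degree as a polynomial in the variables $[j\in U]$, so we look for degree bounds valid for all of $F(\mathbf A,\alpha)$.

**Definition.** Let $p$ be prime. Every function $\mathcal P(K)\to\mathbb F_p$ is uniquely a multilinear polynomial over $\mathbb F_p$ in the variables $[j\in U]$, $j\in [K]$. A function $h:\mathcal P(K)\to X$, $X$ finite, has *$p$-degree* $\le D$ if for every $\varphi:X\to\mathbb F_p$ the function $\varphi\circ h$ has degree $\le D$.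

The rules for computing are these. Minors do not increase the $p$-degree: one substitutes $0$, $1$ or another variable for each variable and reduces squares. Nor does passing from $h$ to $\Phi\circ h$. If $h,h'$ have $p$-degree $\le D,D'$, the pair $(h,h')$ has $p$-degree $\le D+D'$, since every function of a pair is a combination of products of two indicators. A function depending on at most one coordinate has $p$-degree $\le1$. If $z:\mathcal P(K)\to\mathbb F_p$ is itself a polynomial of degree $\le d$, its $p$-degree is $\le(p-1)d$, since every function $\mathbb F_p\to\mathbb F_p$ is a polynomial of degree $\le p-1$.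

**One prime is not enough.** In Example A, $f(U)=c_0+\sum c_j[j\in U]\in\mathbb Z/6$ consists of a component mod $2$, of $2$-degree $\le1$, and a component mod $3$, of $3$-degree $\le2$. But there is no bound on the $2$-degree of all these $f$. Indeed, suppose the functions $[\,|U|\equiv0\bmod 3\,]$ had degree $\le D$ over $\mathbb F_2$ for all $K$. Then so would their minors $[\,c+|U\cap I|\equiv0\bmod 3\,]$. Let $\omega\in\mathbb F_4$ have order $3$. The character $j\mapsto\omega^j$ on $\mathbb Z/3$ is a combination of translates of the indicator of $0$, so by the computation (2) the function $[U=[k]]$ would have degree $\le D$. Its degree is $k$. So the primes must be kept apart.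

**Definition.** Let $\Pi$ be a finite nonempty set of primes and $D\ge1$. A function $h$ is *$(\Pi,D)$-tame* if $h=\Phi((h_p)_{p\in\Pi})$ for some $\Phi$ and some $h_p:\mathcal P(K)\to X_p$ with $|X_p|\le D$ and $h_p$ of $p$-degree $\le D$. A family of functions (over all $K$) is *$\Pi$-tame* if one $D$ works for all members.

Any function of $m$ $(\Pi,D)$-tame functions is $(\Pi,\max(D^m,mD))$-tame: combine the components for each $p$ into tuples. A $(\{p\},D)$-tame function has $p$-degree $\le D$. Conversely, functions of bounded $p$-degree with values in sets of bounded size form a $\{p\}$-tame family. If $\Pi'\subseteq\Pi$, then $\Pi'$-tame implies $\Pi$-tame: use constants for the extra primes.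

**Lemma 6.** For a finite $p$-group $P$ and $D$ there is $D'$ such that all pointwise products $h_1\cdots h_l$ ($l$ arbitrary) of functions $h_s:\mathcal P(K)\to P$ of $p$-degree $\le D$ have $p$-degree $\le D'$.

*Proof.* Induct on $|P|$; the case $|P|=1$ is trivial. The idea is to write a product in $P$ as a product in $P/Z$ together with a *sum* in $\mathbb F_p$, because sums do not increase degree. Let $Z\le P$ be central of order $p$ and $\tau:P/Z\to P$ a transversal with $\tau(1)=1$. There is $\kappa$ with values in $Z\cong\mathbb F_p$ such that $\tau(\bar g)\tau(\bar h)=\tau(\bar g\bar h)\kappa(\bar g,\bar h)$. Let $\bar h_s$ be $h_s$ modulo $Z$, write $h_s=\tau(\bar h_s)z_s$, and put $\bar g_s=\bar h_1\cdots\bar h_s$, $\bar g_0=1$. Multiplying from the left one factor at a time gives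
$$h_1\cdots h_l=\tau(\bar g_l)\cdot z,\qquad z=\sum_s\kappa(\bar g_{s-1},\bar h_s)+\sum_sz_s\quad\text{(additively in }\mathbb F_p).$$
By induction all $\bar g_s$ have $p$-degree $\le D_1$ with $D_1$ independent of $s$ and $l$. So each $\kappa(\bar g_{s-1},\bar h_s)$ is a polynomial of degree $\le D_1+D$, each $z_s$ has degree $\le D$, and $z$ is a polynomial of degree $\le D_1+D$. Hence $z$ has $p$-degree $\le(p-1)(D_1+D)$, and the product, a function of $(\bar g_l,z)$, has $p$-degree $\le D':=D_1+(p-1)(D_1+D)$. $\square$

**Lemma 7.** If $F(\mathbf A,\alpha)$ is $\Pi$-tame for some finite nonempty set $\Pi$ of primes, then $\alpha$ is supernilpotent.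

*Proof.* Let all $f\in F(\mathbf A,\alpha)$ be $(\Pi,D)$-tame. Put $m=D+1$, $c=D^{2|\Pi|}$, and let $n$ be given by Folkman's theorem for $c,m$; we may enlarge it so that $n\ge1$. Suppose $f=\Phi((f_p)_p)\in F_{n+1}$ is failing. For $U\subseteq[n]$ put
$$Q(U)=\bigl(f_p(U),f_p(U\cup\{n+1\})\bigr)_{p\in\Pi},$$
which takes at most $c$ values. So there are disjoint nonempty $I_1,\dots,I_m\subseteq[n]$ such that $Q$ is constant on their nonempty unions. For each $p$ the functions
$$W\mapsto f_p\Bigl(\bigcup_{j\in W}I_j\Bigr),\qquad W\mapsto f_p\Bigl(\{n+1\}\cup\bigcup_{j\in W}I_j\Bigr)\qquad(W\subseteq[m])$$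
are minors of $f_p$, so have $p$-degree $\le D$, and are constant on $W\ne\emptyset$. Composed with any $\varphi$ into $\mathbb F_p$ they have the form $b+(b'-b)\prod_{j=1}^m(1-[j\in W])$, with value $b'$ at $\emptyset$ and $b$ elsewhere. This has degree $m>D$ unless $b=b'$. As $\varphi$ was arbitrary, $Q(\emptyset)=Q(I_1)$. Therefore $f(\emptyset)=f(I_1)$ and $f(\{n+1\})=f(I_1\cup\{n+1\})$, while $f(I_1)=f(I_1\cup\{n+1\})$ because $f$ is failing and $I_1\ne\emptyset$. So $f(\emptyset)=f(\{n+1\})$, a contradiction. Thus $F_{n+1}$ has no failing function. $\square$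

It remains to derive tameness from (C1)–(C3). The first idea is induction on terms: a basic operation applied to at most $r$ functions of $p$-degree $\le D$ gives $p$-degree $\le rD$. A term of depth $d$ then gets the bound $r^d$, and here the argument stops, since the depth of terms is unbounded. Example B shows that the growth is real: $z_1\wedge\dots\wedge z_k$, nested binary operations, has $2$-degree $k$. The hypotheses must stop the growth along long paths of a term tree and across its branchings. In both situations we shall reduce to arbitrarily long products in a finite nilpotent group, where Lemma 6 gives a bound independent of the length. Long paths are treated next.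

## 8. Products of long words in a twin monoid

Two facts about a finite semigroup $B$ will be used. It has a least ideal (the product of all its ideals lies in each of them), and this ideal contains an idempotent, namely a power of any of its elements.

We use **Simon's factorization forest theorem** (I. Simon, *Factorization forests of finite height*, Theoret. Comput. Sci. 72 (1990)). For a finite semigroup $S$, every nonempty word over $S$ has a factorization tree of height at most $9|S|$. Here the root is the whole word, the leaves are the single letters, and each internal node is the concatenation of its children in order. Every internal node either has two children, or has children whose values (products in $S$) all equal one idempotent.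

**Lemma 8.** Let $(S,\sim)$ be a twin monoid with (G) and all $G_E$ nilpotent, and let $\Pi$ be a finite nonempty set of primes containing all primes dividing any $|G_E|$. Let $\mathcal W$ be a class, closed under nonempty contiguous factors, of nonempty words $(h_1,\dots,h_l)$ of functions $h_j:\mathcal P(K)\to S$ (the same $K$ within a word, $K$ arbitrary) with $h_j(U)\sim h_j(V)$ for all $j,U,V$, the letters forming a $\Pi$-tame family. Suppose

(A) $\Pi=\{p\}$; or

(B) for each $p\in\Pi$ there is a monoid congruence $\approx_p$ on $S$ such that $g\approx_ph$, $g,h\in G_E$ implies that $g,h$ have the same $p$-part, and the products $h_1\cdots h_l$ modulo $\approx_p$, over all words in $\mathcal W$, have bounded $p$-degree.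

Then the pointwise products $h_1\cdots h_l$ of the words of $\mathcal W$ form a $\Pi$-tame family.

*Proof.* Given a word $(h_1,\dots,h_l)$, take a factorization tree of height $\le9|S|$ for the word $h_1(\emptyset)\cdots h_l(\emptyset)$. We show by induction on the height $\eta$ of a node that the product of the corresponding factor of $(h_1,\dots,h_l)$ is $(\Pi,D_\eta)$-tame, with $D_\eta$ independent of the word. Leaves are letters, and a node with two children is a function of two tame functions. So consider a node whose children have products $y_1,\dots,y_l:\mathcal P(K)\to S$, uniformly tame, with all $y_s(\emptyset)=E$ idempotent. By compatibility $y_s(U)\sim y_s(\emptyset)=E$, so $y_s(U)$ lies in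
$$B:=\{b\in S:\ b\sim E\},$$
which is a subsemigroup. Let $Q$ be the least ideal of $B$.

**Step 1: all idempotents of $B$ lie in $Q$.** This makes $Q$ reachable. Let $F\in B$ be idempotent. Then $FEF\in FSF$ and $FEF\sim FFF=F$, so $FEF\in G_F$ and $(FEF)^\nu=F$ by (G); thus $F\in BEB$. Likewise $EFE\sim EEE=E$, so $EFE\in G_E$ and $E=(EFE)^\nu\in BFB$. Taking for $F$ an idempotent of $Q$ gives $E\in Q$. Then every idempotent $F\in BEB$ lies in $Q$.

**Step 2: products of $N:=|B|+1$ elements of $B$ lie in $Q$.** This says that bounded blocks already land in $Q$. Among the $N$ prefixes of $b_1\cdots b_N$ two coincide, say $b_1\cdots b_i=b_1\cdots b_j$ with $i<j$. So $b_1\cdots b_i=b_1\cdots b_i(b_{i+1}\cdots b_j)^\nu$, and the last factor is an idempotent of $B$, hence in $Q$. So $b_1\cdots b_i\in Q$, and $b_1\cdots b_N\in Q$.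

**Step 3: local identities for elements of $Q$.** For $x\in Q$ put $\lambda(x)=(xE)^\nu$ and $\mu(x)=(Ex)^\nu$, idempotents of $Q$. We claim
$$\lambda(x)\,x=x=x\,\mu(x).$$
Write $\epsilon=\lambda(x)=xw$ with $w=E(xE)^{\nu-1}\in B$. Now $Q\epsilon Q$ is an ideal of $B$ contained in $Q$, so it equals $Q$, and $x=u\epsilon v=u\,x\,(wv)$ with $u,v\in Q$. Iterating, $x=u^\nu x(wv)^\nu$. Hence $u^\nu x=u^{2\nu}x(wv)^\nu=u^\nu x(wv)^\nu=x$, and so $x=x(wv)^\nu=xw\cdot v(wv)^{\nu-1}=\epsilon\,v(wv)^{\nu-1}$. Thus $\epsilon x=x$. Dually, $\mu(x)=w'x$ with $w'=(Ex)^{\nu-1}E$; from $x\in Q\mu(x)Q$ we get $x=(uw')x v$ with $u,v\in Q$, so $x=(uw')^\nu xv^\nu$, hence $xv^\nu=x$, $x=(uw')^\nu x=(uw')^{\nu-1}u\,\mu(x)$, and $x\mu(x)=x$.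

**Step 4: moving the product into the group $G_E$.** If $l<N$, the product at the node is a function of fewer than $N$ uniformly tame functions, and we are done. Otherwise group the children into consecutive blocks of length between $N$ and $2N-1$, with products $x_1,\dots,x_k$. These are $Q$-valued by Step 2, uniformly $\Pi$-tame, and are themselves products of words in $\mathcal W$, since $\mathcal W$ is closed under contiguous factors. Since $\lambda(x)=\lambda(x)E$ and $\mu(x)=E\mu(x)$, Step 3 gives $x=\lambda(x)\,x\,\mu(x)=\lambda(x)(ExE)\mu(x)$ for $x\in Q$, and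
$$x_1\cdots x_k=\lambda(x_1)\Bigl[(Ex_1E)\,(\mu(x_1)\lambda(x_2))\,(Ex_2E)\cdots(\mu(x_{k-1})\lambda(x_k))\,(Ex_kE)\Bigr]\mu(x_k).$$
All factors in the bracket take values in $G_E$: they lie in $ESE$, as $\mu(x_s)\lambda(x_{s+1})=(Ex_s)^\nu(x_{s+1}E)^\nu$, and they are $\sim E$ because the $x_s$ have values in $B$.

**Step 5: the degree of the bracket.** Let $p\in\Pi$. We claim that the $p$-parts of the factors have bounded $p$-degree. In case (A) this holds because each factor is a function of one or two uniformly $\{p\}$-tame functions $x_s$. In case (B), the $p$-part of $Ex_sE$ is determined by $x_s$ modulo $\approx_p$: if $x_s(U)\approx_px_s(V)$, then $Ex_s(U)E\approx_pEx_s(V)E$ are in $G_E$ and have the same $p$-part. In the same way the $p$-part of $\mu(x_s)\lambda(x_{s+1})$ is determined by $x_s,x_{s+1}$ modulo $\approx_p$. As the $x_s$ are products of words in $\mathcal W$, their classes modulo $\approx_p$ have bounded $p$-degree.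

The group $G_E$ is the direct product of its Sylow subgroups, so the $p$-part of the bracket is the product of the $p$-parts of the factors. By Lemma 6 it has bounded $p$-degree, whatever $k$ is. For primes outside $\Pi$ the part is trivial. So the bracket is uniformly $\Pi$-tame, and so is $x_1\cdots x_k$, a function of the bracket, $x_1$ and $x_k$. $\square$

## 9. The induction on $|A|$ and the congruences $\sigma_{p'}$

**Theorem 9.** If $(\mathbf A,\alpha)$ satisfies (C1)–(C3), then $F(\mathbf A,\alpha)$ is $\Pi$-tame for every finite nonempty set of primes $\Pi\supseteq\Pi(\mathbf A)$.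

With Lemma 7 this gives the sufficiency in Theorem 1; necessity was Section 5. The proof of Theorem 9 occupies Sections 9–12. It is by induction on $|A|$. If $\alpha=0_{\mathbf A}$, all $f\in F(\mathbf A,\alpha)$ are constant. Let $\alpha\ne0_{\mathbf A}$, and write $F$ for $F(\mathbf A,\alpha)$. "Bounded" and "uniformly" refer to constants depending only on $(\mathbf A,\alpha)$, $\Pi$ and choices made once for $(\mathbf A,\alpha)$. For a congruence $\delta\le\alpha$ and $f\in F$, the function $U\mapsto f(U)/\delta$ is written $f/\delta$; it is in $F(\mathbf A/\delta,\alpha/\delta)$.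

**Step 1: reduction to a least nonzero congruence $\theta\le\alpha$.** Suppose there are nonzero congruences $\delta_1,\delta_2\le\alpha$ with $\delta_1\cap\delta_2=0_{\mathbf A}$. Then $f\in F$ is a function of $f/\delta_1$ and $f/\delta_2$, which are uniformly $\Pi$-tame by induction and Lemma 5, and we are done. So assume that any two nonzero congruences $\le\alpha$ intersect nontrivially. As there are finitely many, there is a least nonzero congruence $\theta\le\alpha$.

**Step 2: congruences that erase all primes except $p$.** For a prime $p$ let $\sigma_{p'}$ be the equivalence generated by all pairs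
$$(\tau(z),\tau(gz)),\qquad\tau\in T,\ z\in E(A),\ E\text{ idempotent},\ g\in G_E\text{ of }q\text{-power order},\ q\ne p\text{ prime}.$$
It is preserved by $T$, hence a congruence, and $\sigma_{p'}\le\alpha$ because $g(z)\,\alpha\,E(z)=z$.

If $\sigma_{p'}=0_{\mathbf A}$, all such $g$ fix $E(A)$ pointwise, so equal $E$, and by Cauchy's theorem $\Pi(\mathbf A)\subseteq\{p\}$. In any case $\Pi(\mathbf A/\sigma_{p'})\subseteq\{p\}$. Indeed, by Lemma 4 every $G_{\bar E}$ of the quotient is an image of a nilpotent $G_E$. For $g\in G_E$ of $q$-power order, $q\ne p$, we have $g(x)=g(Ex)\,\sigma_{p'}\,Ex$, so $g$ maps to $\bar E$. Hence $G_{\bar E}$ is a $p$-group.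

**Step 3: the matching congruence $\approx_p$ on $T$.** We need a quotient of the monoid $T$ that remembers $p$-parts and forgets the rest; (C3) is exactly what makes it remember $p$-parts. Call a pair $(f,f')$ of elements of $T$ a *link* if
$$f(x)=t(x,Es(x)),\qquad f'(x)=t(x,gs(x))$$
with $t\in\mathrm{Pol}_2$, $s\in T$, $E$ idempotent, $g\in G_E$ of $q$-power order for a prime $q\ne p$. Let $\approx_p$ be the equivalence generated by the links. Left multiplication by $\tau\in T$ preserves links (replace $t$ by $\tau t$), and so does right multiplication (replace $t(x,y)$ by $t(\tau x,y)$ and $s$ by $s\tau$). So $\approx_p$ is a monoid congruence. It has four properties.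

**(a)** *$g\approx_pE$ for $g\in G_E$ of $q$-power order, $q\ne p$.* Take $t(x,y)=y$, $s=\mathrm{id}$.

**(b)** *If $g,h\in G_{E_0}$ and $g\approx_ph$, then $g,h$ have the same $p$-part.* Take a chain $g=f_0,f_1,\dots,f_l=h$ of links, each in either direction. Replacing each $f_i$ by $E_0f_iE_0$ we keep links and endpoints, so assume $f_i\in E_0TE_0$. Links are twins, because $g\sim E$ in the definition. Inductively all $f_i$ are in $G_{E_0}$: if $f_i\in G_{E_0}$, then $f_i^{-1}f_{i+1}\sim f_i^{-1}f_i=E_0$, so $f_i^{-1}f_{i+1}\in G_{E_0}$ and $f_{i+1}=f_i(f_i^{-1}f_{i+1})\in G_{E_0}$. Now let $(f,f')$ be a link with $f,f'\in G_{E_0}$, given by $t,s,E$ and an element of $q$-power order. Apply (C3) with $f^{-1}t$ in place of $t$. The hypothesis holds, as $E_0f^{-1}t(E_0x,Es(E_0x))=f^{-1}f(E_0x)=E_0x$. The conclusion is that $f^{-1}f'$ has $q$-power order. As $q\ne p$ and $G_{E_0}$ is nilpotent, $f,f'$ have equal $p$-parts.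

**(c)** *If $c,c'$ are tuples with $c_i\,\sigma_{p'}\,c'_i$ and $s$ is a polynomial, then $s(c,\cdot)\approx_ps(c',\cdot)$.* Change one coordinate at a time along generating pairs $(\tau(z),\tau(gz))$ with $z=Ez$. With $t(x,y)=s(\dots,\tau(y),\dots,x)$ and the constant $z$ as the unary polynomial in the definition, such a change is a link.

**(d)** *$T/\approx_p$ with the image of $\sim$ satisfies (G), and its groups $G_{\bar E}$ are $p$-groups.* By Lemma 4 it satisfies (G) and $G_{\bar E}$ is an image of a nilpotent $G_E$; by (a), elements of $q$-power order, $q\ne p$, become trivial.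

**Step 4: two modes.** If $|\Pi(\mathbf A)|\le1$, we may replace $\Pi$ by some $\{p\}\subseteq\Pi$ with $\Pi(\mathbf A)\subseteq\{p\}$; this is **mode (A)**. If $|\Pi(\mathbf A)|\ge2$, replace $\Pi$ by $\Pi(\mathbf A)$; this is **mode (B)**. Both replacements are allowed, because tameness for a smaller set implies tameness for a larger one.

In mode (B), Step 2 gives $\sigma_{p'}\ne0_{\mathbf A}$, hence $\theta\le\sigma_{p'}$, for all $p\in\Pi$. The induction hypothesis, applied to $\mathbf A/\sigma_{p'}$ and the set $\{p\}$, says that the functions $f/\sigma_{p'}$, $f\in F$, have bounded $p$-degree. In both modes the functions $f/\theta$, $f\in F$, are uniformly $\Pi$-tame by induction.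

Fix a map $\rho:A\to A$, constant on $\theta$-classes, with $\rho(x)\,\theta\,x$. For $f\in F$, $\rho f$ is a function of $f/\theta$, so it is uniformly $\Pi$-tame (hence of bounded $p$-degree in mode (A)). In mode (B) we have $\rho f(U)\ \sigma_{p'}\ f(U)$ for all $U$.

## 10. A minimal set $M$ for the least congruence $\theta$

The functions $f/\theta$ are under control, so we must understand how $f$ moves inside $\theta$-classes. We look at it through a unary polynomial with the smallest possible image.

Call $u\in T$ *noncollapsing* if $u(x)\ne u(y)$ for some $(x,y)\in\theta$. The identity is noncollapsing. Choose a noncollapsing $u$ with $|u(A)|$ minimal, put $M=u(A)$, and choose $(x,y)\in\theta$ with $m_0:=u(x)\ne m_1:=u(y)$. Then $(m_0,m_1)\in\theta$, and $\theta$, being the least nonzero congruence below $\alpha$, is generated by any of its pairs of distinct elements.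

**An idempotent with image $M$.** There is a chain $x=z_0,\dots,z_l=y$ with $\{z_i,z_{i+1}\}=\{v_i(m_0),v_i(m_1)\}$, $v_i\in T$. As $u(x)\ne u(y)$, some $uv_i$ separates $m_0=u(x)$ and $m_1=u(y)$. So $uv_iu$ separates $x$ and $y$, is noncollapsing, and has image in $M$, hence image $M$ by minimality. So $uv_i$ permutes $M$ and has its image in $M$. Some power $e$ of it is the identity on $M$; as its image lies in $M$, $e$ is idempotent and $e(A)=M$. We fix $e$, and use four facts.

**(M1)** *If $(x,y)\in\theta$, $x\ne y$, then $ew(x)\ne ew(y)$ for some $w\in T$.* Apply $e$ to a chain from $m_0$ to $m_1$ with links $\{w_i(x),w_i(y)\}$; its ends $e(m_0)=m_0$ and $e(m_1)=m_1$ differ.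

**(M2)** *If $v\in eT$, $D$ is a $\theta$-class and $v$ is nonconstant on $D$, there is $w\in T$ with $w(m_0),w(m_1)\in D$ such that $vw|_M$ permutes $M$.* Take $x,y\in D$ with $v(x)\ne v(y)$ and a chain from $x$ to $y$ with links $\{w_i(m_0),w_i(m_1)\}$; the whole chain lies in $D$. Some $vw_i$ separates $m_0,m_1$. Then $vw_ie$ is noncollapsing with image in $M$, so it has image $M$, that is, $vw_i(M)=M$.

**(M3)** *If $k,k'\in eTe$, $k\sim k'$ and $k$ permutes $M$, so does $k'$.* We have $k^m=e$ for some $m\ge1$. Then $k^{m-1}k'\sim k^{m}=e$ (with $k^0=e$), and $k^{m-1}k'\in eTe$, so it is in $G_e$ and permutes $M$ by (C1). Hence $k'$ is injective on $M$.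

**(M4)** *If $v,v'\in eT$, $v\sim v'$ and $v$ is nonconstant on the $\theta$-class $D$, so is $v'$.* Take $w$ from (M2). Then $vwe\sim v'we$ lie in $eTe$, so by (M3) $v'w$ is injective on $M$, and $v'w(m_0)\ne v'w(m_1)$ with $w(m_0),w(m_1)\in D$.

By (M1), $f\in F$ is a function of $f/\theta$ and the finitely many functions $ewf$, $w\in T$, and $wf\in F$. So **it suffices to show that $\{ef:f\in F\}$ is $\Pi$-tame.**

## 11. Term trees with at most one active branch

**Notation for trees.** Let $f=e\,t$ with $t\in F_K$, and let $t$ be given by a rooted term tree. Internal nodes $v$ carry basic operations $g_v$ of arity between $1$ and $r$. Leaves carry elementary functions (including constants). Let $t_v\in F_K$ be the function computed at $v$, and $B_v$ the $\alpha$-class containing all its values. For a node $v$ let $W_v$ be the set of nodes that are not on the path from the root to $v$, but whose parent is on this path and is different from $v$. Let $A_v(y;x)$, with $y=(y_w)_{w\in W_v}$, be the polynomial obtained by putting $x$ at $v$ and $y_w$ at each $w\in W_v$, evaluating at the root and applying $e$. So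
$$f(U)=A_v\bigl((t_w(U))_{w\in W_v};t_v(U)\bigr),\qquad A_{\text{root}}(x)=e(x).$$
If values from the respective classes $B$ are put at nodes, all values computed above them also lie in the respective classes. For $y,y'\in\prod_{w\in W_v} B_w$ we have $A_v(y;\cdot)\sim A_v(y';\cdot)$, both in $eT$.

**Definition.** The node $v$ is *active at* a $\theta$-class $D\subseteq B_v$ if $A_v(y;\cdot)$ is nonconstant on $D$ for some, equivalently by (M4) for all, $y\in\prod B_w$. It is *active* if it is active at some $D$. If $v$ is inactive, $A_v(y;\cdot)$ is constant on each $\theta$-class in $B_v$, for all $y\in\prod B_w$.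

The parent $u$ of an active node $v$ is active: $A_v(y;x)=A_u(y';g_u(\dots,x,\dots))$ with $y'$ a part of $y$, and $x\mapsto g_u(\dots,x,\dots)$ maps a $\theta$-class in $B_v$ into a $\theta$-class in $B_u$.

There are three cases: the root is inactive; the root is active and no node has two active children; some node has two active children. They are exhaustive.

**Case 0: the root is inactive.** Then $e$ is constant on each $\theta$-class in the class $B$ of the root, so $f=e\rho(t)$, which is uniformly tame.

**Case P: the root is active, and no node has two active children.** Then the active nodes form a path $v_0$ (root)$,\dots,v_d$, and all nodes in $W_{v_d}$ and all children of $v_d$ are inactive.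

*Replacing values by $\rho$.* The aim is to write $f$ as a product of translations whose coefficients are the controlled functions $\rho t_w$. Consider $f(U)=A_{v_d}((t_w(U))_w;t_{v_d}(U))$ and replace one value $t_w(U)$, $w\in W_{v_d}$, by $\rho(t_w(U))$, while the other values stay in their classes $B$. As a function of the value at $w$, the result has the form $A_w(y'';\cdot)$ with $y''\in\prod B$: the entries of $y''$ are values at siblings of nodes on the path to $w$, one of them possibly computed from values further down. As $w$ is inactive, $A_w(y'';\cdot)$ is constant on $\theta$-classes in $B_w$, and the result does not change. We may do this for one $w$ after another, and in the same way for the children of $v_d$. Therefore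
$$f(U)=e\,h_1(U)\cdots h_d(U)\bigl(\varepsilon(U)\bigr),$$
where $h_j(U)\in T$ is the translation $x\mapsto g_{v_{j-1}}(\dots,\rho t_w(U),\dots,x,\dots)$, with $x$ in the place of $v_j$ and $w$ running over its siblings. Here $\varepsilon=t_{v_d}$ is elementary if $v_d$ is a leaf, and $\varepsilon=g_{v_d}(\rho t_{c_1},\rho t_{c_2},\dots)$ over the children $c_i$ of $v_d$ otherwise. So $\varepsilon$ is uniformly tame. If $d=0$, then $f=e\varepsilon$ and we are done. Let $d\ge1$.

*The class of words.* Let $\mathcal W$ be the class of all nonempty words of functions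
$$h(U)=\bigl(x\mapsto g(\rho f_1(U),\dots,x,\dots,\rho f_{m-1}(U))\bigr),$$
with $g$ a basic operation of arity $m\geq 1$, any position of $x$, and $f_i\in F_K$. It is closed under contiguous factors. Letters are uniformly $\Pi$-tame, as functions of at most $r-1$ uniformly tame functions. Also $h(U)\sim h(V)$, because $\rho f_i(U)\,\alpha\,\rho f_i(V)$.

*Mode (A).* By (C1), (C2), Lemma 8(A) with $S=T$ shows that the products of words in $\mathcal W$ form a $\Pi$-tame family.

*Mode (B).* Let $p\in\Pi$. If $f_i(U)\,\sigma_{p'}\,f_i(V)$ for all $i$, then also $\rho f_i(U)\,\sigma_{p'}\,\rho f_i(V)$, and $h(U)\approx_ph(V)$ by (c). So $h$ modulo $\approx_p$ is a function of the $f_i/\sigma_{p'}$ and has bounded $p$-degree. By (d), Lemma 8(A) applies to $T/\approx_p$, the set $\{p\}$, and the images of the words of $\mathcal W$. So the products modulo $\approx_p$ have bounded $p$-degree. This holds for each $p\in\Pi$. Together with (b), these are the hypotheses of Lemma 8(B) for $S=T$, and the products form a $\Pi$-tame family.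

In both modes $f$, a function of $h_1\cdots h_d$ and $\varepsilon$, is uniformly $\Pi$-tame.

## 12. Term trees with two active branches

**Case L: some node $v$ has two distinct active children $c,c'$,** active at the $\theta$-classes $C\subseteq B_c$ and $C'\subseteq B_{c'}$. Two active branches at one node produce a binary polynomial that behaves like addition on $M$, and this forces all of $f$ to be a sum.

A picture to keep in mind is $\mathbf A=(\mathbb Z/4,+)$, $\alpha$ total. Here $\theta$ is congruence mod $2$. A polynomial $kx+c$ is noncollapsing iff $k$ is odd, so $M=A$ and $e=\mathrm{id}$. For $t=z_1+z_2$ both leaves are active. With $\rho$ taking values $0,1$ we have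
$$z_1+z_2=\rho(z_1+z_2)+(z_1-\rho z_1)+(z_2-\rho z_2)+\bigl(\rho z_1+\rho z_2-\rho(z_1+z_2)\bigr).$$
The first term depends only on $t/\theta$. The others are in $N=\{0,2\}$, and the last is the carry, which is computed from the classes modulo $\theta$ alone. The following steps produce such a decomposition in general.

**Step 1: a binary operation with identity on $M$.** Fix $y=(t_w(\emptyset))_{w\in W_v}$ and the values $t(\emptyset)$ at the other children of $v$, and let $h(x,x')$ be $A_v(y;g_v(\dots))$ as a function of the values $x$ at $c$ and $x'$ at $c'$. For $x'\in B_{c'}$, $h(\cdot,x')\in eT$ is nonconstant on $C$. Choose one $x'_0\in B_{c'}$. By (M2) there is $w\in T$ with $w(m_0)\in C$ such that $h(w(\cdot),x'_0)$ permutes $M$. For every $x'\in B_{c'}$ we have $h(we(\cdot),x')\sim h(we(\cdot),x'_0)$, both in $eTe$, so by (M3) $h(w(\cdot),x')$ permutes $M$. Similarly there is $w'\in T$ with $w'(m_0)\in C'$ such that $h(x,w'(\cdot))$ permutes $M$ for all $x\in B_c$. Let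
$$k(z,z')=h(wez,w'ez'),\qquad\varphi=k(\cdot,m_0),\qquad\psi=k(m_0,\cdot).$$
As $em_0=m_0$, $w'm_0\in B_{c'}$ and $wm_0\in B_c$, both $\varphi,\psi$ lie in $eTe$ and permute $M$; their inverses in the unit group of $eTe$ are powers. Put $o=k(m_0,m_0)=\varphi(m_0)=\psi(m_0)\in M$ and
$$x\circ y=k(\varphi^{-1}(ex),\psi^{-1}(ey)),\qquad O=M\cap o/\alpha .$$
This is a binary polynomial with values in $M$, and it depends only on $ex,ey$. For $x\in M$ we have $\psi^{-1}(o)=m_0$, so $x\circ o=\varphi\varphi^{-1}(x)=x$; likewise $o\circ x=x$. The set $O$ is closed under $\circ$, since $x,y\in O$ gives $x\circ y\ \alpha\ o\circ o=o$.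

**Step 2: subtraction.** For $y\in O$ let $R_y(x)=(ex)\circ y$. Then $R_y\in eTe$ and $R_y\sim R_o=e$, so $R_y\in G_e$ and $R_y^\nu=e$. Let
$$x\ominus y=(\cdots((ex\circ y)\circ y)\cdots)\circ y\qquad(\nu-1\text{ times}).$$
This is a binary polynomial with values in $M$, and $x\ominus y=R_y^{\nu-1}(x)=R_y^{-1}(x)$ for $y\in O$. For $r_1,s_1\in O$, the element $r_1\ominus s_1$ is in $O$, because elements $g$ of $G_e$ satisfy $g(x)\,\alpha\,e(x)$. It is the unique $z\in M$ with $z\circ s_1=r_1$, because $R_{s_1}$ permutes $M$. In particular
$$s_1\ominus s_1=o,\qquad o\ominus o=o,\qquad r_1\ominus o=r_1 .$$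
Moreover, for every node $u$, $A_u(y;x)\in O$ whenever $y\in\prod B_w$, $x\in B_u$. Such values are in $M$ and are $\alpha$-related to $f(\emptyset)$, and so is $o=h(wm_0,w'm_0)$, whose arguments are in $B_c$ and $B_{c'}$. In particular $f$ is $O$-valued.

**Step 3: differences along $\theta$ do not depend on the other arguments.**

**(Z)** *Let $H(x,y)$ be a polynomial that is $O$-valued for $x\in B$ (an $\alpha$-class) and $y\in\prod B_i$ ($\alpha$-classes). If $x,x_0\in B$ and $x\,\theta\,x_0$, then $H(x,y)\ominus H(x_0,y)$ does not depend on $y\in\prod B_i$.*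

*Proof.* Fix $y_0\in\prod B_i$. Let $\Delta(x,y)=H(x,y)\ominus H(x_0,y)$ and $V_y(x)=\Delta(x,y)\ominus\Delta(x,y_0)$. Then $V_y\in eT$ and $V_y\sim V_{y_0}$, since $y\,\alpha\,y_0$. For $x\in B$ we have $\Delta(x,y_0)\in O$, so $V_{y_0}(x)=o$. Thus $V_{y_0}$ is constant on the $\theta$-class $x_0/\theta\subseteq B$, and by (M4) so is $V_y$. Its value there is $V_y(x_0)=o\ominus o=o$. So for $x\,\theta\,x_0$ we get $\Delta(x,y)=o\circ\Delta(x,y_0)=\Delta(x,y_0)$. $\square$

**Step 4: an abelian group $N$ acting on $O$.** Let $N=M\cap o/\theta\subseteq O$. If $r_1,s_1\in O$ and $r_1\,\theta\,s_1$, then $r_1\ominus s_1\ \theta\ s_1\ominus s_1=o$, so $r_1\ominus s_1\in N$.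

Apply (Z) to $H(x,y_1,y_2)=(ex\circ y_1)\circ y_2$ with $x,y_1,y_2\in o/\alpha$ and $x_0=o$; it is $O$-valued because $ex,ey_1,ey_2\in O$. Let $n\in N$ and $y_1,y_2\in O$. Comparing with $y_1=y_2=o$,
$$\bigl((n\circ y_1)\circ y_2\bigr)\ominus(y_1\circ y_2)=n\ominus o=n,\qquad\text{i.e.}\qquad(n\circ y_1)\circ y_2=n\circ(y_1\circ y_2).\tag{3}$$
Apply (Z) to $H(x,y)=y\circ(ex)$ in the same way: $(y\circ n)\ominus y=(o\circ n)\ominus o=n$, i.e.
$$y\circ n=n\circ y\qquad(n\in N,\ y\in O).\tag{4}$$
$N$ is closed under $\circ$, as $n\circ n'\ \theta\ o\circ o=o$. By (3), (4), $(N,\circ)$ is a finite commutative monoid with identity $o$ and injective translations $R_n$. So it is an abelian group, written $+$, and by (3) it acts on $O$ by $n\circ y$.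

Next we relate $N$ to $G_e$. Each $g\in G_e$ preserves $O$, since $g(x)\,\alpha\,x$ for $x\in M$; let $G_e|_O$ be the group of restrictions, a quotient of $G_e$. The map $n\mapsto R_n|_O$ is a homomorphism $N\to G_e|_O$: for $x\in O$,
$$(x\circ n')\circ n=n\circ(n'\circ x)=(n\circ n')\circ x=x\circ(n\circ n').$$
It is injective, as $R_n(o)=n$. So the primes dividing $|N|$ are in $\Pi(\mathbf A)\subseteq\Pi$. Since homomorphisms preserve $p$-parts, the $p$-part of $n\in N$ is
$$n_p=(R_n)_p(o),\tag{5}$$
where $(R_n)_p$ is the $p$-part of $R_n$ in $G_e$.

**Step 5: $f$ as a sum over the nodes.** For a node $v$ let $a_v(x)=A_v((t_w(\emptyset))_w;x)$. For $v$ internal with children $v_1,\dots,v_l$ let $H_v(x_1,\dots,x_l)=a_v(g_v(x_1,\dots,x_l))$, which is $O$-valued on $\prod B_{v_i}$ by Step 2. Then $a_{v_i}(x)$ is $H_v$ with $x$ in place $i$ and $t_{v_j}(\emptyset)$ in the places $j\ne i$. Let $x_i,x_i^0\in B_{v_i}$ with $x_i\,\theta\,x_i^0$. By (Z), when the $i$-th argument of $H_v$ is changed from $x_i^0$ to $x_i$, the other arguments lying in their classes, the value changes by the action of $a_{v_i}(x_i)\ominus a_{v_i}(x_i^0)\in N$.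 Changing the arguments one after another,
$$H_v(x_1,\dots,x_l)=\Bigl(\sum_i\bigl(a_{v_i}(x_i)\ominus a_{v_i}(x_i^0)\bigr)\Bigr)\circ H_v(x_1^0,\dots,x_l^0).\tag{6}$$
For each node $v$ put
$$n_v(U)=a_v(t_v(U))\ominus a_v(\rho t_v(U))\in N,$$
and for internal $v$ put
$$w_v(U)=H_v(\rho t_{v_1}(U),\dots,\rho t_{v_l}(U))\ominus a_v(\rho t_v(U)).$$
The latter is also in $N$, because $g_v(\rho t_{v_1},\dots,\rho t_{v_l})\ \theta\ g_v(t_{v_1},\dots,t_{v_l})=t_v\ \theta\ \rho t_v$. By (6) with $x_i=t_{v_i}(U)$, $x_i^0=\rho t_{v_i}(U)$,
$$a_v(t_v)=H_v(t_{v_1},\dots,t_{v_l})=\Bigl(\sum_in_{v_i}\Bigr)\circ\bigl(w_v\circ a_v(\rho t_v)\bigr)=\Bigl(\sum_in_{v_i}+w_v\Bigr)\circ a_v(\rho t_v),$$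
so $n_v=\sum_in_{v_i}+w_v$. As $a_{\text{root}}=e$, unrolling this recursion gives
$$f(U)=n_{\text{root}}(U)\circ e\rho(t(U)),\qquad n_{\text{root}}=\sum_{v\text{ internal}}w_v+\sum_{v\text{ leaf}}n_v .\tag{7}$$
The number of summands is unbounded, but they are summed in a finite abelian group.

**Step 6: the degree of each summand.** Let $p\in\Pi$. We claim that the $p$-parts of all summands have bounded $p$-degree. Leaf summands depend on at most one coordinate, so they have $p$-degree $\le1$.

In mode (A), $w_v$ is a function of at most $r+1$ functions $\rho t_u$ of bounded $p$-degree.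

In mode (B), let $\Omega(y_1,\dots,y_l,y_0)=H_v(y_1,\dots,y_l)\ominus a_v(y_0)$, a polynomial which is $O$-valued on $\prod B_{v_i}\times B_v$. For $y$ in this set, $R_{\Omega(y)}:x\mapsto(ex)\circ\Omega(y)$ lies in $G_e$. By (c) it depends modulo $\approx_p$ only on $y$ modulo $\sigma_{p'}$, so by (b) its $p$-part depends only on $y$ modulo $\sigma_{p'}$. We have $w_v=\Omega(\rho t_{v_1},\dots,\rho t_{v_l},\rho t_v)$, and $\rho t_u(U)\,\sigma_{p'}\,t_u(U)$. So by (5) the $p$-part of $w_v(U)$, namely $(R_{w_v(U)})_p(o)$, is a function of the at most $r+1$ functions $t_{v_i}/\sigma_{p'}$, $t_v/\sigma_{p'}$, which have bounded $p$-degree. This proves the claim.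

**Step 7: conclusion.** Only finitely many groups $N$ (group structures on subsets of $A$) can occur. The $p$-part of $n_{\text{root}}$ is the sum of the $p$-parts of the summands in (7), so by Lemma 6 it has bounded $p$-degree, for each $p\in\Pi$. The parts for primes outside $\Pi$ are trivial by Step 4. So $n_{\text{root}}$ is uniformly $\Pi$-tame, and so is $f$, a function of $n_{\text{root}}$ and $\rho t$.

Cases 0, P and L all give uniform tameness of $ef$. This completes the proof of Theorem 9, and with it the proofs of Theorem 1 and Corollary 2. $\blacksquare$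

## 13. Equivalent forms, quotients, a uniform bound, and unbounded arity

**Theorem 10.** For a finite algebra $\mathbf A$ in a finite language and a congruence $\alpha$, the following are equivalent:

1. $\alpha$ is supernilpotent;
2. (C1), (C2), (C3) hold;
3. $F(\mathbf A,\alpha)$ is $\Pi$-tame for some finite nonempty set $\Pi$ of primes (and then $\Pi$ can be any finite nonempty set of primes containing $\Pi(\mathbf A)$);
4. there is no pair $x\ne y$ with $\delta_k^{x,y}\in F_k$ for all $k$.

*Proof.* (1)⇒(2) is Section 5, (2)⇒(3) is Theorem 9, which also gives the statement on $\Pi$, and (3)⇒(1) is Lemma 7. (1)⇒(4) is Lemma 3. For (4)⇒(2): Section 5 shows that if (2) fails, then for infinitely many $k$ some $\delta_k^{x_k,y_k}$ with $x_k\ne y_k$ is in $F_k$. By Lemma 3 a fixed pair then works for all $k$, contrary to (4). $\square$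

**Corollary 11.**

(i) (Quotients.) If $\alpha$ is supernilpotent and $\delta\le\alpha$ is a congruence, then $\alpha/\delta$ is supernilpotent in $\mathbf A/\delta$.

(ii) (Computable uniform bound.) There is a computable $\kappa(m,r)$ such that, for $|A|\le m$ and arities $\le r$, $\alpha$ is supernilpotent iff $[\alpha,\dots,\alpha]=0_{\mathbf A}$ with $\kappa(m,r)$ copies of $\alpha$.

(iii) (Bounded arity is needed in Theorem 1.) There are a finite algebra with infinitely many basic operations, of unbounded arity, and a congruence of it which satisfies (C1)–(C3) but is not supernilpotent.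

*Proof.* (i) By Theorem 1, (C1)–(C3) hold for $(\mathbf A,\alpha)$, by Lemma 5 they hold for $(\mathbf A/\delta,\alpha/\delta)$, and Theorem 1 applies again.

(ii) The sets $F_n$ depend only on the set of basic operations, so repetitions of basic operations do not matter. Up to isomorphism and repetition there are finitely many pairs $(\mathbf A,\alpha)$ with $|A|\le m$ and arities $\le r$. Decide for each, by Corollary 2, whether $\alpha$ is supernilpotent. For each supernilpotent one, find by search the least $n\ge2$ with no failing function in $F_n$; this search is a finite computation for each $n$, and it halts by (1). Let $\kappa$ be the maximum of these $n$ and $2$. By the merging remark in Section 3, absence of failing functions in $F_n$ implies absence in $F_{n'}$ for all $n'\ge n$. So for supernilpotent $\alpha$ the commutator with $\kappa$ entries is $0_{\mathbf A}$. Conversely, if it is $0_{\mathbf A}$, then $\alpha$ is supernilpotent, as $\kappa\ge2$.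

(iii) Let $A=\{0,1,2,3\}$, $\alpha$ the total relation, with $k$-ary operations $g_k$ ($k\ge1$): $g_k(1,\dots,1)=3$, and $g_k=2$ otherwise. Every $g_k$ has values in $\{2,3\}$. So in a unary polynomial $g_k(p_1,\dots,p_k)$ a nonconstant $p_i$ can take the value $1$ only if $p_i$ is the variable. Hence $T$ consists of the identity, the constants and $g_1$. As $g_1g_1$ is the constant $2$, the idempotents are the identity and the constants. If $E$ is constant, $ETE=\{E\}$. If $E=\mathrm{id}$, then only the variable $x$ as a term $s$ gives $s(c,x)=x$, so $G_E$ is trivial too. So (C1)–(C3) hold. But $g_k$, applied to elementary functions in the $k$ different coordinates with value $1$ for $j\notin U$ and $0$ for $j\in U$, is $\delta_k^{3,2}\in F_k$, for every $k$. Lemma 3 does not use finiteness of the language, so $\alpha$ is not supernilpotent. $\square$
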